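# The canonical class of the fixed locus of an antisymplectic involution of square two

## 1. Double planes

Let $X$ be a K3 surface and $L$ an ample line bundle with $L^2=2$; put $\lambda=c_1(L)$. We begin here because everything can be done by hand, and because the same surfaces return later as the raw material for higher dimensions.

**Proposition 1.** The linear system $|L|$ is base point free and defines a finite flat double cover $\pi:X\to\mathbb P^2$. Its covering involution $\tau$ is antisymplectic and acts on $H^2(X,\mathbb Z)$ by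
$$\tau^*x=-x+(\lambda\cdot x)\lambda. \tag{1}$$
Its fixed locus is a smooth connected curve $R\in|3L|$, and $\omega_R\cong L^{3}|_R$.

**Proof.** By Saint-Donat, if $|L|$ had base points then $L=aE+\Gamma$ with $E$ an elliptic curve, $\Gamma$ a $(-2)$-curve and $E\cdot\Gamma=1$. Then $2=L^2=2a-2$ gives $a=2$, so $L\cdot\Gamma=a-2=0$, which contradicts ampleness. Hence $|L|$ is base point free. By Kodaira vanishing and Riemann–Roch, $h^0(L)=2+L^2/2=3$, so we get a morphism $\pi:X\to\mathbb P^2$ with $\pi^*\mathcal O(1)=L$. It is finite because $L$ is ample, hence surjective, of degree $L^2=2$. It is flat because it is a finite map between smooth surfaces.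

Let $\tau$ be the covering involution. Since $H^2(\mathcal O_X)^\tau=H^2(\mathcal O_{\mathbb P^2})=0$, it acts by $-1$ on $H^2(\mathcal O_X)$, hence also on the symplectic form. Also $H^2(X,\mathbb Q)^\tau=\pi^*H^2(\mathbb P^2,\mathbb Q)=\mathbb Q\lambda$. As $\tau^*$ preserves the intersection form, its $(-1)$-eigenspace is $\lambda^\perp$. The right side of (1) is $\lambda$ for $x=\lambda$ and $-x$ for $x\in\lambda^\perp$, so (1) holds.

At a fixed point $d\tau$ has determinant $-1$, so its eigenvalues are $1,-1$, and the fixed locus $R$ is a smooth curve along which $\pi$ is simply ramified. The ramification formula $0=K_X=\pi^*K_{\mathbb P^2}+R$ gives $\mathcal O(R)\cong L^3$. Since $R$ is ample, it is connected. By adjunction $\omega_R=\mathcal O_R(R)=L^3|_R$. $\square$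

So the canonical bundle of the fixed curve is three times the polarization. Two more observations cost nothing. First, $L=\pi^*\mathcal O(1)$ carries a natural lift of $\tau$. This lift acts trivially on $H^0(X,L)=\pi^*H^0(\mathbb P^2,\mathcal O(1))$ and trivially on every fiber $L|_x$ with $x\in R$. Second, $\pi_*L^k=\mathcal O(k)\oplus\mathcal O(k-3)$ as invariant and anti-invariant parts, so the alternating trace of $\tau$ on $H^*(X,L^k)$ is
$$\chi(\mathbb P^2,\mathcal O(k))-\chi(\mathbb P^2,\mathcal O(k-3))=\tfrac{(k+2)(k+1)-(k-1)(k-2)}2=3k .$$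
For odd $k$ this equals $\chi(R,L^{(k+3)/2})$, because $\deg L|_R=6$ and $g(R)=10$ give $6\cdot\frac{k+3}2-9=3k$.

What changes if the K3 surface is replaced by a hyper-Kähler manifold of dimension $2n$ carrying an ample class of square $2$? There is still an involution, and its fixed locus now has dimension $n$. Is its canonical class still three times the polarization?

## 2. Polarizations of square two on manifolds of $\mathrm{K3}^{[n]}$-type

Recall that a hyper-Kähler manifold is a simply connected compact Kähler manifold $X$ with $H^0(X,\Omega^2_X)=\mathbb C\sigma$, where $\sigma$ is nondegenerate everywhere. It is of $\mathrm{K3}^{[n]}$-type if it is deformation equivalent to the Hilbert scheme of $n$ points on a K3 surface; then $\dim X=2n$. The group $H^2(X,\mathbb Z)$ carries the Beauville–Bogomolov–Fujiki form $q_X$. This is an even nondegenerate integral quadratic form with three positive squares, for which $\sigma$ is isotropic and orthogonal to $H^{1,1}$. We write $q_X(\cdot,\cdot)$ for the bilinear form, so $q_X(x)=q_X(x,x)$.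 For $n=1$ it is the intersection form. For $n\ge2$ there is an isometry $H^2(X,\mathbb Z)\cong\Lambda_{\mathrm{K3}}\oplus\mathbb Zd$ with $\Lambda_{\mathrm{K3}}=U^3\oplus E_8(-1)^2$ and $q(d)=-(2n-2)$. Riemann–Roch takes the form $\chi(X,L)=\binom{q_X(c_1(L))/2+n+1}{n}$.

**Definition.** The divisibility $\mathrm{div}(\alpha)$ of $\alpha\in H^2(X,\mathbb Z)$ is the positive generator of the ideal $\{q_X(\alpha,w):w\in H^2(X,\mathbb Z)\}$.

**Example.** A class $x\in\Lambda_{\mathrm{K3}}$ with $x^2=2$ is primitive in a unimodular lattice, so it has divisibility $1$. For $n=4$, so $q(d)=-6$, take $\lambda=2x+d$ with the same $x$. Then $q(\lambda)=8-6=2$ and $q(\lambda,y+md)=2x\cdot y-6m$ is even, so $\mathrm{div}(\lambda)=2$. In general $\mathrm{div}(\lambda)$ divides $q(\lambda,\lambda)=2$. For $n\geq 2$ and $\mathrm{div}(\lambda)=2$, write $\lambda=x+ad$. Pairing with the unimodular lattice $\Lambda_{\mathrm{K3}}$ shows $x=2y$, and $a$ is odd because $\lambda$ is primitive. From $4y^2-(2n-2)a^2=2$ modulo $8$ (recall that $y^2$ is even) we get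 $2n\equiv0\pmod 8$, that is, $4\mid n$. For $n=1$ the lattice is unimodular, so the divisibility is $1$.

From now on $X$ is a projective hyper-Kähler manifold of $\mathrm{K3}^{[n]}$-type with a polarization $\lambda=c_1(L)$, $L$ ample, $q_X(\lambda)=2$. We use the following known facts.

* (a) There is a unique antisymplectic involution $\tau_\lambda$ of $X$ acting on $H^2(X)$ by $\tau_{\lambda,*}(x)=-x+q_X(\lambda,x)\lambda$.
* (b) There is a unique lift of $\tau_\lambda$ to an involution of $L$, that is, a $\mu_2$-action on $L$, which acts trivially on $H^0(X,L)$.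
* (c) $\mathrm{Fix}(\tau_\lambda)$ is a smooth Lagrangian submanifold with exactly $\mathrm{div}(\lambda)$ connected components.

At a fixed point $x$ the lift in (b) acts on the line $L|_x$ by the trivial character $\mathbb C_+$ or the sign character $\mathbb C_-$ of $\mu_2$. Put
$$\mathrm{Fix}(\tau_\lambda)_\pm=\{x\in X: L|_x\cong\mathbb C_\pm\}.$$
If $\mathrm{div}(\lambda)=1$ then $\mathrm{Fix}(\tau_\lambda)=\mathrm{Fix}(\tau_\lambda)_+$. If $\mathrm{div}(\lambda)=2$, these are the two components. One more fact is known in that case: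

* (d) If $\mathrm{div}(\lambda)=2$, then $\omega_{\mathrm{Fix}(\tau_\lambda)_-}\cong(L^\vee)^{\otimes3}|_{\mathrm{Fix}(\tau_\lambda)_-}$, so the negative component is Fano of index $3$.

For $n=1$, Proposition 1 and the remarks after it say that $\tau_\lambda$ is the covering involution, $\mathrm{Fix}(\tau_\lambda)=R$, and $R$ is positive. The paper of Laure Flapan, Emanuele Macrì, Kieran G. O'Grady and Giulia Saccà, "The geometry of antisymplectic involutions, II", arXiv:2309.02238 (2023), conjectures that $\mathrm{Fix}(\tau_\lambda)_+$ is of general type for both divisibilities and, more precisely, that $c_1(\omega_{\mathrm{Fix}(\tau_\lambda)_+})=r\,\lambda|_{\mathrm{Fix}(\tau_\lambda)_+}$ in $\mathrm{NS}(\mathrm{Fix}(\tau_\lambda)_+)_{\mathbb Q}$ with $r>0$ rational. We prove it, with $r=3$, for all $n\ge1$.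

**Theorem 2.** Let $(X,\lambda)$ be as above.

1. For every connected component $Y$ of $\mathrm{Fix}(\tau_\lambda)$, either $c_1(\omega_Y)=3\lambda|_Y$ or $c_1(\omega_Y)=-3\lambda|_Y$ in $H^2(Y,\mathbb Q)$.
2. $c_1(\omega_{\mathrm{Fix}(\tau_\lambda)_+})=3\,\lambda|_{\mathrm{Fix}(\tau_\lambda)_+}$. In particular $\omega_{\mathrm{Fix}(\tau_\lambda)_+}$ is ample and $\mathrm{Fix}(\tau_\lambda)_+$ is of general type.
3. Put $Y_\pm=\mathrm{Fix}(\tau_\lambda)_\pm$, with $Y_-=\emptyset$ if $\mathrm{div}(\lambda)=1$. For every odd integer $k$,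
$$\sum_i(-1)^i\,\mathrm{tr}\big(\tau_\lambda|H^i(X,L^{k})\big)=\chi\big(Y_+,L^{(k+3)/2}\big)-\chi\big(Y_-,L^{(k-3)/2}\big).$$
In particular $\chi(Y_+,L^{2})=\binom{n+2}{2}$.

Since $\mathrm{NS}(Y)_{\mathbb Q}\subset H^2(Y,\mathbb Q)$, it suffices to work in $H^2(Y,\mathbb Q)$. For $n=1$ all three parts were checked in Section 1; note $\chi(R,L^2)=3=\binom32$.

## 3. What adjunction, restriction and the Lefschetz formula see

Let $Y$ be a component of $\mathrm{Fix}(\tau_\lambda)$ and $N_Y$ its normal bundle in $X$.

**Adjunction.** In Section 1 the proof was adjunction, so try it first. As $\omega_X$ is trivial, $c_1(\omega_Y)=c_1(N_Y)$. But $Y$ is Lagrangian, so $\sigma$ induces a surjection $T_X|_Y\to\Omega_Y$ with kernel $T_Y$, and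
$$N_Y\cong\Omega_Y . \tag{2}$$
The adjunction formula thus reads $c_1(\omega_Y)=c_1(\Omega_Y)$, a tautology. For $n=1$ a second input was available: $Y$ was a divisor, and the ramification formula computed $\mathcal O(Y)$. In codimension $n\ge2$ that input is gone.

**Restriction.** Let $y\in H^2(X,\mathbb Q)$ be orthogonal to $\lambda$. Then $\tau_\lambda^*y=-y$, and restricting to the fixed locus gives $y|_Y=-y|_Y$, so $y|_Y=0$. Hence the image of $H^2(X,\mathbb Q)\to H^2(Y,\mathbb Q)$ is $\mathbb Q\lambda|_Y$. So if $c_1(\omega_Y)$ were the restriction of some class on $X$, it would automatically be a multiple of $\lambda|_Y$. The bundle $T_Y$ is only half of $T_X|_Y$, however, and nothing yet expresses $c_1(\omega_Y)$ through classes that live on $X$.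

**Lefschetz.** The purpose of this computation is to see what fixed-point formulas can and cannot say; we use its outcome in Section 11. Let $\eta_Y=\pm1$ be the action on $L|_Y$. The involution acts by $-1$ on $N_Y$. Let $y_i$ be the Chern roots of $T_Y\cong N_Y^\vee$. The denominator in the holomorphic Lefschetz formula (Atiyah–Singer III) is
$$\sum_m(-1)^m\mathrm{ch}_\tau(\wedge^mN_Y^\vee)=\sum_m(-1)^m(-1)^m\mathrm{ch}(\wedge^mN_Y^\vee)=\prod_i(1+e^{y_i}),$$
the numerator contributes $\eta_Y^ke^{k\lambda}\prod_iy_i/(1-e^{-y_i})$, and $(1-e^{-y})(1+e^y)=e^y-e^{-y}=2\sinh y$. So the contribution of $Y$ to the alternating trace on $H^*(X,L^k)$ is $\eta_Y^k\int_Ye^{k\lambda}\prod_i\frac{y_i}{2\sinh y_i}$. Only the part of degree $n$ matters, and replacing $\lambda,y_i$ by $\lambda/2,y_i/2$ divides that part by $2^n$. Hence $\int_Ye^{k\lambda}\prod_i\frac{y_i}{\sinh y_i}=2^n\int_Ye^{k\lambda/2}\prod_i\frac{y_i/2}{\sinh(y_i/2)}$. Since $\frac{y}{1-e^{-y}}=e^{y/2}\frac{y/2}{\sinh(y/2)}$ and $\sum_iy_i=-c_1(\omega_Y)$, we get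
$$\sum_i(-1)^i\mathrm{tr}(\tau_\lambda|H^i(X,L^k))=\sum_Y\eta_Y^k\int_Ye^{k\lambda/2}\prod_i\frac{y_i/2}{\sinh(y_i/2)}=\sum_Y\eta_Y^k\int_Ye^{(k\lambda+c_1(\omega_Y))/2}\,\mathrm{td}(Y). \tag{3}$$
The middle expression is even in each $y_i$, so it involves only Pontryagin classes of $Y$. The first Chern class enters only through even expressions, and even then only through numbers, not as a class in $H^2(Y,\mathbb Q)$. For $n=1$ the integral is $\frac k2\deg\lambda|_Y$, with no trace of $\omega_Y$ left. So (3) alone cannot prove proportionality. But if we already knew $c_1(\omega_Y)=\pm3\lambda|_Y$, then the last expression would be an Euler characteristic of a power of $L|_Y$, and vanishing theorems could tell the two signs apart.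

This dictates the plan. For $n\ge2$ and each divisibility we construct one pair $(M,\lambda)$ whose involution has a modular meaning: $M$ parametrizes vector bundles $E$ on a double plane $S$, and the involution is $E\mapsto\iota^*E^\vee$ up to a twist. A fixed point is a bundle with a bilinear form, and that form lets us write $T_Y-N_Y$ in terms of the universal bundle, hence of classes that come from $M$. This gives part 1 for the model. Then we deform to all pairs, and finally use (3) for the sign.

## 4. The surface and the Mukai vector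

Until the end of Section 10 we assume $n\ge2$.

**Step 1: the double plane.** We need a double plane with one extra algebraic class orthogonal to the polarization. For $k\ge2$, in $U^3\oplus E_8(-1)^2$ with standard bases $e_i,f_i$ of the copies of $U$, put $h=e_1+f_1$ and $C=e_2-kf_2$. They span a primitive sublattice of signature $(1,1)$. By surjectivity of the period map there is a K3 surface $S$ with
$$\mathrm{NS}(S)=\mathbb Zh\oplus\mathbb ZC,\qquad h^2=2,\quad h\cdot C=0,\quad C^2=-2k,$$
and $x_2=f_1\in H^2(S,\mathbb Z)$ satisfies $x_2\cdot h=1$, $x_2\cdot C=0$. The surface is projective since $h^2>0$.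

We may assume $h$ ample. Indeed $\pm1$ and the reflections in $(-2)$-curves are Hodge isometries of $H^2(S,\mathbb Z)$. Applying suitable ones simultaneously to $h,C,x_2$ keeps all the relations above and makes $h$ nef. A curve $D$ with $h\cdot D=0$ would be a $(-2)$-curve by the Hodge index theorem. But $h^\perp\cap\mathrm{NS}(S)=\mathbb ZC$ contains no $(-2)$-class, because $(mC)^2=-2km^2$ and $k\ge2$. So $h$ is ample.

By Proposition 1, $|h|$ gives a double plane $\pi:S\to\mathbb P^2$ with covering involution $\iota$, which acts by (1) with $\lambda=h$ and by $-1$ on $H^2(\mathcal O_S)$, and with smooth connected fixed curve $R\in|3h|$. Hence $R\cdot h=6$ and $R^2=18$.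

**Step 2: the Mukai vector.** Recall the Mukai lattice: $H^*(S,\mathbb Z)$ with
$$(x,y)=x_2y_2-x_0y_4-x_4y_0=-\int_Sx^\vee y,\qquad x^\vee=(x_0,-x_2,x_4).$$
The Mukai vector of a sheaf $E$ is $v(E)=\mathrm{ch}(E)\sqrt{\mathrm{td}_S}=(\mathrm{rk},c_1,\mathrm{ch}_2+\mathrm{rk})$, where $\sqrt{\mathrm{td}_S}=1+[\mathrm{pt}]$, and $\chi(E,E)=-(v(E),v(E))$. For example $v(\mathcal O_S)=(1,0,1)$ has square $-2$.

Let $j=0$ to obtain divisibility $1$ (any $n\ge2$), and $j=1$ to obtain divisibility $2$ (with $4\mid n$). Put $\tilde\lambda=(0,h,j)$; then $(\tilde\lambda,\tilde\lambda)=2$. Choose: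

* for $j=0$: $v=(r,C,s)$ with $r>n$, $s<0$, $\gcd(r,s)=1$, and $k=-rs-n+1$;
* for $j=1$: $v=(r,\rho h+2C,s)$ with $r=2\rho>n$, $\rho$ odd, $s<0$ odd, $\gcd(\rho,s)=1$, and $k=\frac{\rho^2-2\rho s-n+1}4$.

In the second case $k$ is an integer, since $\rho^2-2\rho s-n+1\equiv1-2-0+1=0\pmod4$. In both cases fix $r$ and take $s\ll0$ (subject to the conditions), so that $k\ge2$ and
$$4k>r^2(r^2+n-1). \tag{4}$$
Write $c$ for the $H^2$-component of $v$. Three properties follow by direct computation.

First, $(v,v)=2n-2$. For $j=0$ it is $-2k-2rs=2n-2$. For $j=1$ it is $2\rho^2-8k-4\rho s=2n-2$. Moreover $\gcd(r,s)=1$, so $v$ is primitive.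

Second, $(v,\tilde\lambda)=c\cdot h-jr=0$: it is $0-0$ for $j=0$ and $2\rho-2\rho$ for $j=1$. So $\tilde\lambda\in v^\perp$.

Third, the divisibility of $\tilde\lambda$ in the lattice $v^\perp$ is $j+1$. For $j=0$ the vector $x=(0,x_2,0)$ lies in $v^\perp$ and $(x,\tilde\lambda)=1$. For $j=1$ the vector $\frac{v+\tilde\lambda}2=(\rho,\frac{\rho+1}2h+C,\frac{s+1}2)$ is integral, so $(x,\tilde\lambda)=2(x,\frac{v+\tilde\lambda}2)$ is even for every $x\in v^\perp$; as the divisibility divides $(\tilde\lambda,\tilde\lambda)=2$, it is $2$.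

The class $C$ is what gives us room. If $\mathrm{NS}(S)$ were $\mathbb Zh$ and $j=0$, then $c\cdot h=0$ forces $c=0$ and $-2rs=2n-2$, so $r\le n-1$. The condition $r>n$, which makes all our sheaves locally free in the next section, would be out of reach.

## 5. A moduli space of stable vector bundles

**Lemma 3.** Every $\mu_h$-semistable torsion-free sheaf $E$ on $S$ with $v(E)=v$ is $\mu_h$-stable and locally free.

The point of the lemma is that dualizing is harmless on locally free $\mu$-stable sheaves, while it is not on general Gieseker-stable sheaves.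

**Proof of stability.** Suppose $E_1\subset E$ is saturated of rank $r_1$, $0<r_1<r$, with the same slope. Put $E_2=E/E_1$, of rank $r_2$. Both $E_i$ are torsion-free and $\mu_h$-semistable. Let $a_i=v(E_i)$, $c_i=c_1(E_i)$ and $\xi=rc_1-r_1c=r_2c_1-r_1c_2$. From $(a_i,a_i)/r_i=c_i^2/r_i-2(a_i)_4$, the same formula for $v$, and the identity $\frac{c_1^2}{r_1}+\frac{c_2^2}{r_2}-\frac{(c_1+c_2)^2}{r}=\frac{\xi^2}{rr_1r_2}$, we get
$$\frac{(v,v)}r=\frac{(a_1,a_1)}{r_1}+\frac{(a_2,a_2)}{r_2}-\frac{\xi^2}{r\,r_1r_2}.$$
Bogomolov's inequality $c_i^2-2r_i\,\mathrm{ch}_2(E_i)\ge0$ says $(a_i,a_i)\ge-2r_i^2$. Hence, using $r_1+r_2=r$ and $r_1r_2\le r^2/4$,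
$$-\xi^2\le r_1r_2(2n-2+2r^2)\le\tfrac{r^2}2(n-1+r^2).$$
Equal slopes mean $\xi\cdot h=0$, so $\xi=mC$ and $-\xi^2=2km^2$. If $m\ne0$ then $-\xi^2\ge2k>\frac{r^2}2(r^2+n-1)$ by (4), a contradiction. So $\xi=0$, that is, $rc_1=r_1c$. For $j=0$ this is $rc_1=r_1C$ with $C$ primitive, so $r\mid r_1$, which is impossible. For $j=1$ write $c_1=ah+bC$; then $2\rho a=r_1\rho$ and $2\rho b=2r_1$. So $r_1=2a$ is even, and $r_1=\rho b$ with $0<r_1<2\rho$ forces $r_1=\rho$, which is odd: a contradiction.

**Proof of local freeness.** The sheaf $E^{\vee\vee}$ is $\mu_h$-stable, hence simple, with Mukai vector $v+(0,0,\ell)$, where $\ell$ is the length of $E^{\vee\vee}/E$. A simple sheaf has $\chi\le2$ with itself, so its Mukai vector has square at least $-2$. Thus $-2\le2n-2-2r\ell$, so $\ell\le n/r<1$ and $\ell=0$. $\square$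

Let $M=M_h(v)$ be the moduli space of semistable sheaves with Mukai vector $v$. Condition (4) also says that no $\xi\in h^\perp\cap\mathrm{NS}(S)$ satisfies $-\frac{r^2}4\Delta\le\xi^2<0$ with $\Delta=(v,v)+2r^2$, because $\frac{r^2}4\Delta=\frac{r^2}2(n-1+r^2)<2k$. So $h$ lies on no $v$-wall. We now quote a theorem of O'Grady and Yoshioka (*Moduli spaces of stable sheaves on abelian surfaces*, Math. Ann. 2001, Thm 8.1), valid for $v$ primitive of positive rank with $(v,v)\ge2$ and $h$ general for $v$. It says that $M$ is a projective hyper-Kähler manifold of $\mathrm{K3}^{[n]}$-type, and that the map $\Theta$ defined below is a Hodge isometry $v^\perp\to H^2(M,\mathbb Z)$.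

There is a universal sheaf $\mathcal E$ on $M\times S$. By Huybrechts–Lehn, Cor. 4.6.7, it suffices that $\gcd(r,c\cdot h,\mathrm{ch}_2)=1$. Here $\mathrm{ch}_2=s-r$ and $r\mid c\cdot h$ (which is $0$ or $2\rho=r$), so the gcd is $\gcd(r,s)=1$. Since $\mathcal E$ is flat over $M$ with locally free fibers, it is locally free. With $p,q$ the projections of $M\times S$ to $M$ and $S$,
$$\Theta(x)=\big[p_*\big(\mathrm{ch}(\mathcal E)\,q^*(\sqrt{\mathrm{td}_S}\,x^\vee)\big)\big]_{H^2(M)}.$$

## 6. The involution $E\mapsto\iota^*E^\vee(jh)$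

We want an involution of $M$ whose action on $H^2(M)\cong v^\perp$ is minus the reflection in $\tilde\lambda$. The reflection comes from an operation on sheaves, and the minus sign comes from dualizing.

**Step 1: action on Mukai vectors.** For $E$ in $M$ put $D(E)=\iota^*E^\vee\otimes\mathcal O(jh)$. It is locally free and $\mu_h$-stable, and its Mukai vector is $Dv$, where $Dx:=e^{jh}\iota^*x^\vee$. By (1), $\iota^*x^\vee=(x_0,\,x_2-(x_2\cdot h)h,\,x_4)$. For $j=1$, multiplication by $e^h=(1,h,1)$ gives
$$\big(x_0,\ x_2-(x_2\cdot h-x_0)h,\ x_4+x_2\cdot h-2\,x_2\cdot h+x_0\big)=\big(x_0,\ x_2-(x_2\cdot h-x_0)h,\ x_4-(x_2\cdot h-x_0)\big).$$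
As $(x,\tilde\lambda)=x_2\cdot h-jx_0$, for $j=0$ and $j=1$ alike
$$Dx=x-(x,\tilde\lambda)\tilde\lambda . \tag{5}$$
This is the reflection in $\tilde\lambda$. In particular $Dv=v$, and $D$ preserves $v^\perp$.

**Step 2: a regular involution.** Because $\iota^*\mathcal O(h)\cong\mathcal O(h)$, we have $D(D(E))\cong E$. The family $(\mathrm{id}\times\iota)^*\mathcal E^\vee\otimes q^*\mathcal O(jh)$ on $M\times S$ therefore defines a morphism $\delta:M\to M$ with $\delta^2=\mathrm{id}$. Two families of simple sheaves that are isomorphic on each fiber differ by a line bundle from the base, so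
$$(\delta\times\mathrm{id})^*\mathcal E\cong(\mathrm{id}\times\iota)^*\mathcal E^\vee\otimes q^*\mathcal O(jh)\otimes p^*A,\qquad A\in\mathrm{Pic}(M). \tag{6}$$

**Step 3: action on $H^2(M)$.** Let $x\in v^\perp$. By (6),
$$\delta^*\Theta(x)=\big[e^{c_1(A)}\,p_*\big(\mathrm{ch}((\mathrm{id}\times\iota)^*\mathcal E^\vee)\,e^{jh}\sqrt{\mathrm{td}_S}\,x^\vee\big)\big]_{H^2}.$$
The $H^0$-part of the push-forward is $\int_SDv\cdot x^\vee=-(x,v)=0$, so the factor $e^{c_1(A)}$ has no effect in $H^2$. Next, $p_*(\mathrm{id}\times\iota)^*=p_*$, while $h$ and $\mathrm{td}_S$ are $\iota$-invariant, so the result is $[p_*(\mathrm{ch}(\mathcal E)^\vee e^{jh}\sqrt{\mathrm{td}_S}\,(\iota^*x)^\vee)]_{H^2}$. Only the component in $H^6(M\times S)$ contributes, and there $(\cdot)^\vee$ is multiplication by $(-1)^3$. Hence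
$$\delta^*\Theta(x)=-\big[p_*\big(\mathrm{ch}(\mathcal E)\,e^{-jh}\sqrt{\mathrm{td}_S}\,\iota^*x\big)\big]_{H^2}=-\Theta(Dx), \tag{7}$$
because $(Dx)^\vee=e^{-jh}\iota^*x$.

**Step 4: identification with $\tau_\lambda$.** Put $\lambda=\pm\Theta(\tilde\lambda)$, sign to be chosen. By (5) and (7), $\delta^*y=-y+q_M(\lambda,y)\lambda$ for all $y\in H^2(M,\mathbb Z)$; the sign does not matter here because $\lambda$ occurs twice. The $\delta$-invariant part of $H^2(M,\mathbb Q)$ is $\mathbb Q\lambda$, and it contains the ample class $A_0+\delta^*A_0$ for any ample $A_0$. So exactly one of $\pm\Theta(\tilde\lambda)$ is ample, and this is our $\lambda$. Since $\lambda$ is of type $(1,1)$, the symplectic form lies in $\lambda^\perp$, where $\delta$ is $-1$; so $\delta$ is antisymplectic. Thus $(M,\lambda)$ is a polarized manifold of $\mathrm{K3}^{[n]}$-type with $q_M(\lambda)=2$ and $\mathrm{div}(\lambda)=j+1$, and $\delta=\tau_\lambda$ by the uniqueness in (a).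

## 7. Fixed points carry bilinear forms

Let $Y$ be a connected component of $\mathrm{Fix}(\delta)$; by (c) it is smooth, projective and Lagrangian. Write $\mathcal E_Y=\mathcal E|_{Y\times S}$, $\bar\iota=\mathrm{id}\times\iota$ on $Y\times S$, and $p:Y\times S\to Y$. Let $N=q^*\mathcal O(jh)\otimes p^*A|_Y$. Since $\mathcal O(jh)=\pi^*\mathcal O(j)$, the line bundle $N$ has a natural involutive $\bar\iota$-linearization, and over $Y\times R$ it is trivial on fibers. We use it to identify $N_{\bar\iota z}$ with $N_z$.

**Step 1: the form.** Here we turn (6) into a form with a definite symmetry. As $\delta|_Y=\mathrm{id}$, (6) restricts to an isomorphism $\varphi:\mathcal E_Y\to\bar\iota^*\mathcal E_Y^\vee\otimes N$, that is, a perfect pairing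
$$B(x,y)\in N_z,\qquad x\in\mathcal E_z,\ y\in\mathcal E_{\bar\iota z}\qquad(z\in Y\times S).$$
The transpose $B^\tau(x,y)=B(y,x)$ is a pairing of the same kind. Two such pairings differ by an automorphism of $\mathcal E_Y$, and $H^0(\mathcal End(\mathcal E_Y))=H^0(\mathcal O_Y)=\mathbb C$ because the $E_y$ are simple and $Y$ is connected and projective. So $B^\tau=\varepsilon B$ for a constant $\varepsilon$, and $B^{\tau\tau}=B$ gives $\varepsilon=\pm1$.

**Step 2: the adjoint.** Let $F=\mathcal End(\mathcal E_Y)$. For $a\in F_{\bar\iota z}$ define $a^*\in F_z$ by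
$$B(a^*x,y)=B(x,ay),\qquad\text{that is,}\qquad a^*=\varphi^{-1}(\bar\iota^*a^t)\varphi .$$
For $a\in F_z$, $x\in\mathcal E_z$, $y\in\mathcal E_{\bar\iota z}$,
$$B(a^{**}x,y)=B(x,a^*y)=\varepsilon B(a^*y,x)=\varepsilon B(y,ax)=B(ax,y),$$
so $a^{**}=a$. Thus $*$ is an involutive $\bar\iota$-linearization of the vector bundle $F$ (it reverses products, but we only use that it is linear). It acts on the sheaves $R^ip_*F$.

**Step 3: $T_Y$ and $N_Y$ as eigenbundles.** The dimensions $h^i(\mathcal End\,E_y)=1,2n,1$ for $i=0,1,2$ are constant, so the $R^ip_*F$ are locally free and commute with base change, and $T_M|_Y=R^1p_*F$ by Kodaira–Spencer. Represent a first-order deformation of $E_y$ by transition functions $g_{\alpha\beta}(1+te_{\alpha\beta})$, $t^2=0$, with class $e\in H^1(\mathcal End\,E_y)$. Dualizing replaces $e$ by $-e^t$, twisting by $\mathcal O(jh)$ changes nothing, and pulling back by $\iota$ and identifying through $\varphi$ gives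
$$d\delta(e)=-\varphi^{-1}(\iota^*e^t)\varphi=-e^* .$$
Since $T_Y$ and $N_Y$ are the $(+1)$- and $(-1)$-eigenbundles of $d\delta$ on $T_M|_Y$, they are the $(-1)$- and $(+1)$-eigenbundles of $*$ on $R^1p_*F$.

**Step 4: the other cohomology.** To use Riemann–Roch we need $*$ on $R^0$ and $R^2$ as well. On $R^0p_*F=\mathcal O_Y\cdot\mathrm{id}$ it is $+1$. The trace gives $R^2p_*F\cong H^2(\mathcal O_S)\otimes\mathcal O_Y$: on fibers it is Serre dual to the isomorphism $H^0(\mathcal O_S)\to H^0(\mathcal End\,E_y)$. As $\mathrm{tr}(a^*)=\bar\iota^*\mathrm{tr}(a)$ and $\iota$ is $-1$ on $H^2(\mathcal O_S)$, there $*$ is $-1$. So in $K(Y)$ the plus part of $Rp_*F$ is $[\mathcal O_Y]-[N_Y]$, the minus part is $-[T_Y]+[\mathcal O_Y]$, and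
$$(Rp_*F)_+-(Rp_*F)_-=[T_Y]-[N_Y]. \tag{8}$$

## 8. Descent to the plane, and localization on the branch curve

We now compute the left side of (8). The eigenparts are push-forwards from $Y\times\mathbb P^2$, and their difference turns out to be supported on $Y\times R$.

**Step 1: eigensheaves.** Let $\bar\pi=\mathrm{id}\times\pi:Y\times S\to Y\times\mathbb P^2$ and $p':Y\times\mathbb P^2\to Y$. Decompose $\bar\pi_*F=G_+\oplus G_-$ into eigensheaves of $*$; they are direct summands of a locally free sheaf ($\bar\pi$ is finite and flat), hence locally free. Since $Rp_*F=Rp'_*\bar\pi_*F$, we have $(Rp_*F)_\pm=Rp'_*G_\pm$. Over $Y\times R$ the map $\bar\iota$ is the identity, so $*$ acts linearly on fibers, and $F|_{Y\times R}=F_R^+\oplus F_R^-$. Let $i_R:Y\times R\to Y\times S$ be the inclusion.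

**Step 2: comparing $G_\pm$ with $F$.** There are exact sequences
$$0\to\bar\pi^*G_\pm\to F\to i_{R*}F_R^{\mp}\to0, \tag{9}$$
where the right map is restriction to $Y\times R$ followed by projection. Off $Y\times R$, $\bar\pi$ is étale, and $\bar\pi^*G_\pm\to F$ is an isomorphism by étale descent (for $G_-$, apply descent to the linearization $-*$). Near a point of $Y\times R$, lift an eigenbasis of the fiber of $F$ to local sections on a $\bar\iota$-stable neighborhood and project them to the eigenspaces of $*$. This gives a local frame of invariant sections $e_+$ and anti-invariant sections $e_-$. Let $z$ be an anti-invariant local equation of $R$. Anti-invariant functions are $z$ times invariant ones, so $G_+$ has basis the $e_+$ and $ze_-$, and $G_-$ has basis the $ze_+$ and $e_-$. The image of $\bar\pi^*G_+$ in $F$ is generated by $e_+,ze_-$, with quotient $F_R^-$; similarly for $G_-$.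

**Example.** For $Y$ a point and $F=\mathcal O_S$ with its natural linearization, $G_+=\mathcal O$, $G_-=\mathcal O(-3)$, $F_R^+=\mathcal O_R$, $F_R^-=0$, and the sequence for $G_-$ is $0\to\mathcal O_S(-R)\to\mathcal O_S\to\mathcal O_R\to0$.

**Step 3: Riemann–Roch.** Put $W=[F_R^+]-[F_R^-]$. Subtracting the sequences (9) gives $[\bar\pi^*G_+]-[\bar\pi^*G_-]=[i_{R*}W]$. By (8), $[T_Y]-[N_Y]=Rp'_*([G_+]-[G_-])$. Grothendieck–Riemann–Roch for $p'$, the identity $p'_*=\frac12p_*\bar\pi^*$, and Grothendieck–Riemann–Roch for $i_R$ give, with $p_R:Y\times R\to Y$,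
$$\mathrm{ch}(T_Y)-\mathrm{ch}(N_Y)=\tfrac12p_*\big(\mathrm{ch}(i_{R*}W)\,\pi^*\mathrm{td}(\mathbb P^2)\big)=\tfrac12p_{R*}\big(\mathrm{ch}(W)\,\mathrm{td}(N_{R/S})^{-1}\,\pi^*\mathrm{td}(\mathbb P^2)|_R\big).$$
In $H^*(R,\mathbb Q)$ we have $\pi^*\mathrm{td}(\mathbb P^2)|_R=1+\frac32h|_R=1+9[\mathrm{pt}]$, because $h\cdot R=6$, and $\mathrm{td}(N_{R/S})^{-1}=1-\frac{18}2[\mathrm{pt}]=1-9[\mathrm{pt}]$, because $R^2=18$. Their product is $1$, so
$$\mathrm{ch}(T_Y)-\mathrm{ch}(N_Y)=\tfrac12\,p_{R*}\,\mathrm{ch}(W). \tag{10}$$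

## 9. Symmetric minus alternating forms

**Step 1: $W$ is an Adams operation.** On $Y\times R$, where $\bar\iota$ is the identity and the linearization of $N$ is trivial, $B$ is an honest $\varepsilon$-symmetric perfect form on $\mathcal E_R:=\mathcal E|_{Y\times R}$ with values in $N$. It gives an isomorphism
$$F|_{Y\times R}\cong\mathcal E_R^\vee\otimes\mathcal E_R^\vee\otimes N,\qquad a\mapsto\beta_a,\quad\beta_a(x,y)=B(ax,y),$$
and $\beta_{a^*}(x,y)=B(x,ay)=\varepsilon B(ay,x)=\varepsilon\beta_a(y,x)$. So $a^*=a$ means that $\beta_a$ is symmetric if $\varepsilon=1$ and alternating if $\varepsilon=-1$; for $a^*=-a$ it is the other way around. Hence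
$$W=\varepsilon\big([\mathrm{Sym}^2\mathcal E_R^\vee]-[\wedge^2\mathcal E_R^\vee]\big)\otimes N=\varepsilon\,\psi^2(\mathcal E_R^\vee)\otimes N .$$
Here $\psi^2V=[\mathrm{Sym}^2V]-[\wedge^2V]$ is the second Adams operation (for a line bundle, $\psi^2V=V^{\otimes2}$). By the splitting principle, if $V$ has Chern roots $x_i$, then $\mathrm{ch}(\psi^2V)=\sum_{i\le l}e^{x_i+x_l}-\sum_{i<l}e^{x_i+x_l}=\sum_ie^{2x_i}$, so $\mathrm{ch}_i(\psi^2V)=2^i\mathrm{ch}_i(V)$. With $\alpha=c_1(A|_Y)$,
$$\mathrm{ch}(W)=\varepsilon\Big(\sum_i(-2)^i\mathrm{ch}_i(\mathcal E_R)\Big)e^{jh+\alpha}. \tag{11}$$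

**Step 2: the degree-one part.** Everything is now expressed through classes on $M$, so the restriction argument of Section 3 already promises a multiple of $\lambda$; we compute which one. Take the component of (10) in $H^2(Y)$, which comes from $H^4(Y\times R)$. Since $h^2=0$ on $R$ and $p_{R*}(\alpha^2)=0$,
$$c_1(T_Y)-c_1(N_Y)=\tfrac\varepsilon2\,p_{R*}\big(4\,\mathrm{ch}_2(\mathcal E_R)-2\,\mathrm{ch}_1(\mathcal E_R)(jh+\alpha)+rj\,h\alpha\big).$$
The terms with $\alpha$ involve the line bundle $A$, about which we know nothing; they must cancel, and they do. As $[R]=3h$, $p_{R*}(\mathrm{ch}_1(\mathcal E_R)\alpha)=3(c\cdot h)\alpha$ and $p_{R*}(h\alpha)=6\alpha$, so these terms are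
$$\tfrac\varepsilon2\big(-6(c\cdot h)+6rj\big)\alpha=-3\varepsilon\,(v,\tilde\lambda)\,\alpha=0 .$$
For the rest use $p_{R*}(\beta|_{Y\times R})=p_*(3h\beta)$ and $h^2=2[\mathrm{pt}]$:
$$\varepsilon\,p_{R*}\big(2\,\mathrm{ch}_2(\mathcal E_R)-jh\,\mathrm{ch}_1(\mathcal E_R)\big)=6\varepsilon\,p_*\big(h\,\mathrm{ch}_2(\mathcal E_Y)-j[\mathrm{pt}]\,\mathrm{ch}_1(\mathcal E_Y)\big).$$
On the other hand $\sqrt{\mathrm{td}_S}\,\tilde\lambda^\vee=(1+[\mathrm{pt}])(-h+j[\mathrm{pt}])=-h+j[\mathrm{pt}]$, so $\Theta(\tilde\lambda)|_Y=p_*\big(-h\,\mathrm{ch}_2(\mathcal E_Y)+j[\mathrm{pt}]\,\mathrm{ch}_1(\mathcal E_Y)\big)$. Therefore $c_1(T_Y)-c_1(N_Y)=-6\varepsilon\,\Theta(\tilde\lambda)|_Y$.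

**Step 3: conclusion for the model.** By (2) the left side is $-2c_1(\omega_Y)$. Hence
$$c_1(\omega_Y)=3\varepsilon\,\Theta(\tilde\lambda)|_Y=\pm3\,\lambda|_Y . \tag{12}$$
This is part 1 of Theorem 2 for $(M,\lambda)$. Two signs are left open: $\varepsilon$, which says whether the form on $R$ is symmetric or alternating, and the sign in $\lambda=\pm\Theta(\tilde\lambda)$. We do not determine them separately.

## 10. From the models to all pairs

Let $n\ge2$. The models cover all types: divisibility $1$ for every $n\ge2$, and divisibility $2$ for $4\mid n$.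

**Proposition 4.** Let $(X_1,\lambda_1)$, $(X_2,\lambda_2)$ be two pairs as in Section 2 with the same $n\ge2$ and the same divisibility. There are a smooth proper family of hyper-Kähler manifolds over an analytic base, a flat section of the local system of second integral cohomology that is an ample class on every fiber, and a path in the base joining a fiber isomorphic to $(X_1,\lambda_1)$ to a fiber isomorphic to $(X_2,\lambda_2)$.

A parallel transport operator $H^2(X_1,\mathbb Z)\to H^2(X_2,\mathbb Z)$ is an isometry induced by a path in the base of a smooth proper family. We use two results from Markman, *A survey of Torelli and monodromy results for holomorphic-symplectic varieties*.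

* (M1) (§7.1, Cor. 7.4) A parallel transport operator $g$ with $g(\lambda_1)=\lambda_2$, both $\lambda_i$ ample, is a polarized parallel transport operator, i.e. it is induced by a path in a family as in Proposition 4.
* (M2) (§9.1) Let $\tilde\Lambda=U^4\oplus E_8(-1)^2$. For $X$ of $\mathrm{K3}^{[n]}$-type, $n\ge2$, there is a canonical $O(\tilde\Lambda)$-orbit of primitive isometric embeddings $H^2(X,\mathbb Z)\to\tilde\Lambda$. An isometry $H^2(X_1,\mathbb Z)\to H^2(X_2,\mathbb Z)$ is a parallel transport operator if and only if it is compatible with these orbits and preserves the natural orientations of positive $3$-spaces.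

**Proof.** By (M1) it suffices to find a parallel transport operator with $\lambda_1\mapsto\lambda_2$; this is now lattice theory. Choose embeddings in the canonical orbits and let $v_i$ generate $H^2(X_i,\mathbb Z)^\perp\subset\tilde\Lambda$. It is primitive with $(v_i,v_i)=2n-2$. Each $\lambda_i$ is primitive, because $q(\lambda_i)=2$ and the lattice is even.

**Step 1: the plane spanned by $v_i$ and $\lambda_i$.** Let $T_i$ be the saturation of $\mathbb Zv_i+\mathbb Z\lambda_i$ in $\tilde\Lambda$ and $\gamma=\mathrm{div}(\lambda_i)$. We claim that $T_i$ depends only on $n$ and $\gamma$. As $\tilde\Lambda$ is unimodular, the dual lattice $(v_i^\perp)^*$ is the orthogonal projection of $\tilde\Lambda$ to $v_i^\perp\otimes\mathbb Q$; and $\mathbb Q\lambda_i\cap(v_i^\perp)^*=\mathbb Z\lambda_i/\gamma$ by definition of $\gamma$. The projection maps $T_i$ to $\mathbb Z\lambda_i/\gamma$. Its kernel is $\mathbb Zv_i$, as $v_i$ is primitive, and it is surjective, because an element of $\tilde\Lambda$ projecting to $\lambda_i/\gamma$ lies in $T_i$.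 So $T_i/\mathbb Zv_i\cong\mathbb Z\lambda_i/\gamma$.

If $\gamma=1$, then $T_i=\mathbb Zv_i\oplus\mathbb Z\lambda_i$. If $\gamma=2$, there is $u=\lambda_i/2+tv_i\in\tilde\Lambda$. Then $2u-\lambda_i=2tv_i$ gives $2t\in\mathbb Z$. If $2t$ were even, then $\lambda_i/2\in\tilde\Lambda\cap(v_i^\perp\otimes\mathbb Q)=H^2(X_i,\mathbb Z)$, contradicting primitivity. So $2t$ is odd, and $T_i=\mathbb Zv_i+\mathbb Z\frac{v_i+\lambda_i}2$. In both cases $v_1\mapsto v_2$, $\lambda_1\mapsto\lambda_2$ defines an isometry $T_1\cong T_2$.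

**Step 2: extension to $\tilde\Lambda$.** By Nikulin (Thm 1.14.4), a primitive embedding of an even lattice $T$ of signature $(t_+,t_-)$ into an even unimodular lattice of signature $(l_+,l_-)$ is unique up to isometries of the latter if $t_\pm<l_\pm$ and $l_++l_--\mathrm{rk}\,T\ge2+\ell(T^*/T)$, where $\ell$ is the minimal number of generators. Here $T$ is positive definite of rank $2$, $\tilde\Lambda$ has signature $(4,20)$, and $22\ge2+2$. So some $g\in O(\tilde\Lambda)$ maps $(v_1,\lambda_1)$ to $(v_2,\lambda_2)$. It restricts to an isometry $v_1^\perp=H^2(X_1,\mathbb Z)\to v_2^\perp=H^2(X_2,\mathbb Z)$ compatible with the orbits and sending $\lambda_1$ to $\lambda_2$.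

**Step 3: orientation.** If $g$ reverses the orientations we correct it. A lattice with Gram matrix $\begin{pmatrix}2a&b\\b&2d\end{pmatrix}$ embeds primitively in $U^2$ by $e_1+af_1$ and $e_2+df_2+bf_1$. So $T_2$ has a primitive embedding in $\tilde\Lambda$ whose orthogonal complement contains a copy of $U$. By the uniqueness just used, $T_2^\perp$ contains a copy of $U$. The reflection in a vector of square $+2$ of this $U$ lies in $O(\tilde\Lambda)$, fixes $v_2$ and $\lambda_2$, and reverses the orientation of positive $3$-spaces in $H^2(X_2,\mathbb R)$. Compose $g$ with it. By (M2) we obtain a parallel transport operator with $\lambda_1\mapsto\lambda_2$. $\square$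

**Proposition 5.** Along a path as in Proposition 4 (with $q(\lambda)=2$), the property "$c_1(\omega_Y)=\pm3\lambda|_Y$ in $H^2(Y,\mathbb Q)$ for each component $Y$ of the fixed locus" is locally constant.

**Proof.** Let $(X_0,\lambda_0)$ be a fiber over the path, and $\mathcal X\to D$ the universal deformation of $X_0$.

**Step 1: the involution extends over the locus where $\lambda_0$ stays algebraic.** As $H^0(T_{X_0})=0$, universality shows that $\tau_{\lambda_0}$ extends uniquely to an automorphism of $\mathcal X$ covering an automorphism $t$ of the germ $D$. The local period map $D\to\mathbb P(H^2(X_0,\mathbb C))$ is equivariant for $t$ and $\tau_{\lambda_0}$. By local Torelli $D$ is identified with an open piece of the period quadric; let $D_\lambda\subset D$ be the hypersurface of periods in $\mathbb P(\lambda_0^\perp\otimes\mathbb C)$. It is smooth, being an open piece of the quadric of the nondegenerate form on $\lambda_0^\perp$. As $\tau_{\lambda_0}$ is $-1$ on $\lambda_0^\perp$, it acts trivially on $\mathbb P(\lambda_0^\perp\otimes\mathbb C)$,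 so $t|_{D_\lambda}=\mathrm{id}$ by local Torelli. We obtain a fiberwise automorphism $\mathcal T$ of $\mathcal X_\lambda=\mathcal X|_{D_\lambda}$ extending $\tau_{\lambda_0}$, and $\mathcal T^2=\mathrm{id}$ by uniqueness of extensions.

For $b\in D_\lambda$ near $0$ the class $\lambda_b$ is algebraic, and ample because ampleness is an open condition. The automorphism $\mathcal T_b$ acts on $H^2(X_b)$ by the formula in (a), by continuity, and it is $-1$ on the symplectic form, which lies in $\lambda_b^\perp$. So $\mathcal T_b=\tau_{\lambda_b}$ by the uniqueness in (a).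

**Step 2: the fixed loci form a smooth family.** $\mathrm{Fix}(\mathcal T)$ is a closed submanifold of $\mathcal X_\lambda$ whose tangent spaces are the $\mathcal T$-invariants. The surjection $T_x\mathcal X_\lambda\to T_bD_\lambda$ is equivariant with trivial action on the target, so it stays surjective on invariants. Hence $\mathrm{Fix}(\mathcal T)\to D_\lambda$ is a proper submersion. By Ehresmann's theorem, after shrinking $D_\lambda$ to a ball, it is a differentiable product, and for each component the classes $c_1(\omega_{Y_b})$ and $\lambda_b|_{Y_b}$ are constant in $H^2(Y_0,\mathbb Q)$. So the property in question holds at one point of $D_\lambda$ if and only if it holds at all of them.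

**Step 3: back to the path.** Near our point of the path, the family, over the reduced base, is pulled back from $\mathcal X\to D$ by a map that lands in $D_\lambda$, because the flat class is of type $(1,1)$ on every fiber. This proves the claim. $\square$

Given any $(X,\lambda)$ with $n\ge2$, join it by Proposition 4 to the model with the same $n$ and the same divisibility. A locally constant property on a path is constant, so (12) gives part 1 of Theorem 2 for $(X,\lambda)$. With Proposition 1 for $n=1$, part 1 is proved for all $n\ge1$.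

## 11. The sign, by Lefschetz and Kodaira

Let $n\ge1$. By part 1, for each component $Y$ of $\mathrm{Fix}(\tau_\lambda)$ we have $c_1(\omega_Y)=3\kappa_Y\lambda|_Y$ with $\kappa_Y=\pm1$; the sign is well defined, since $\lambda|_Y$ is ample and $\dim Y=n\ge1$. Insert this in (3). For odd $k$, $\eta_Y^k=\eta_Y$ and $(k+3\kappa_Y)/2$ is an integer, so by Riemann–Roch
$$\sum_i(-1)^i\mathrm{tr}(\tau_\lambda|H^i(X,L^k))=\sum_Y\eta_Y\,\chi\big(Y,L^{(k+3\kappa_Y)/2}|_Y\big). \tag{13}$$

**Step 1: the left side for $k=1$.** By Kodaira vanishing $H^i(X,L)=0$ for $i>0$, and by (b) $\tau_\lambda$ acts trivially on $H^0(X,L)$. So the left side is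
$$h^0(X,L)=\chi(X,L)=\binom{q_X(\lambda)/2+n+1}{n}=\binom{n+2}2>0 .$$

**Step 2: components with $\kappa_Y=-1$ contribute nothing.** For $k=1$ the contribution of such a $Y$ is $\pm\chi(Y,L^{-1}|_Y)$. By Kodaira, $H^i(Y,L^{-1})=0$ for $i<n$. By Serre duality $H^n(Y,L^{-1})\cong H^0(Y,\omega_Y\otimes L)^\vee$, and this vanishes because $\omega_Y\otimes L$ is numerically $-2\lambda|_Y$, hence anti-ample, and $\dim Y\ge1$.

**Step 3: the positive component.** If $\mathrm{div}(\lambda)=1$, then $Y_+$ is the only component. If $\mathrm{div}(\lambda)=2$, the other component $Y_-$ has $\kappa_{Y_-}=-1$ by (d), so it contributes $0$. In both cases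
$$\binom{n+2}2=\text{contribution of }Y_+\text{ to (13) with }k=1 .$$
If $\kappa_{Y_+}$ were $-1$, the right side would be $0$. Hence $\kappa_{Y_+}=+1$, that is,
$$c_1(\omega_{\mathrm{Fix}(\tau_\lambda)_+})=3\,\lambda|_{\mathrm{Fix}(\tau_\lambda)_+}.$$
Ampleness is a numerical property and $\lambda$ is ample, so $\omega_{\mathrm{Fix}(\tau_\lambda)_+}$ is ample and $\mathrm{Fix}(\tau_\lambda)_+$ is of general type. This proves part 2.

**Step 4: the trace formula.** Part 3 is (13) with $\eta_{Y_\pm}=\pm1$ and $\kappa_{Y_\pm}=\pm1$. For $k=1$ the left side is $\binom{n+2}2$ and $\chi(Y_-,L^{-1})=0$ by Step 2, so $\chi(Y_+,L^2)=\binom{n+2}2$. This completes the proof of Theorem 2. $\square$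

So for $\mathrm{div}(\lambda)=2$ the two components satisfy $c_1(\omega_{Y_\pm})=\pm3\lambda|_{Y_\pm}$.

## 12. Numbers for $n=2$

Let $n=2$. Then $4\nmid n$, so $\mathrm{div}(\lambda)=1$ and $Y=\mathrm{Fix}(\tau_\lambda)$ is one connected surface with $K_Y=3\lambda|_Y$ numerically. Theorem 2 determines its basic invariants.

The topological Euler characteristic is the Lefschetz number of $\tau_\lambda$. On $H^2(X,\mathbb Q)$, of dimension $23$, the trace is $1-22=-21$. The odd cohomology vanishes, and cup product gives $\mathrm{Sym}^2H^2(X,\mathbb Q)\cong H^4(X,\mathbb Q)$, where the trace is $\frac{(-21)^2+23}2=232$. So $e(Y)=1-21+232-21+1=192$.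

Write $d=\lambda^2\cdot Y$. Part 3 gives $\chi(Y,L^2)=\binom42=6$, and Riemann–Roch gives $\chi(Y,L^2)=\chi(\mathcal O_Y)+\frac12\,2\lambda(2\lambda-3\lambda)=\chi(\mathcal O_Y)-d$. Noether's formula gives $12\chi(\mathcal O_Y)=K_Y^2+e(Y)=9d+192$. Hence $12(d+6)=9d+192$, so $d=40$, $\chi(\mathcal O_Y)=46$ and $K_Y^2=360$.

As a check on integrality take $k=3$. Part 3 gives trace $\chi(Y,L^3)=\chi(\mathcal O_Y)+\frac12\,3\lambda(3\lambda-3\lambda)=46$ on $H^0(X,L^3)$, the higher cohomology being zero by Kodaira. This space has dimension $\binom{9+3}2=66$. So the two eigenspaces have dimensions $(66\pm46)/2$, namely $56$ and $10$, which are indeed integers.
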